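# Proper tempered cocycles are not a measure equivalence invariant

All groups are countable. Throughout, $F=\mathbb F_2=\langle a,b\rangle$ is the free group on two generators, $\Sigma=\{a^{\pm1},b^{\pm1}\}$, and $|g|$ is the word length of $g\in F$ with respect to $\Sigma$. The Cayley tree of $F$ has vertex set $F$ and an edge between $h$ and $hs$ for $h\in F$, $s\in\Sigma$; the group $F$ acts on it by left multiplication. We write $[x,y]=xyx^{-1}y^{-1}$.

## 1. The free group and the edges of its tree

Orient each edge of the Cayley tree from $h$ to $hs$ with $s\in\{a,b\}$, so that the edges are the pairs $(h,s)\in F\times\{a,b\}$. Let $F$ act on $\ell^2_{\mathbb R}(F\times\{a,b\})$ by permuting edges, and call this orthogonal representation $\pi$. For $g\in F$ walk along the geodesic from $1$ to $g$ and let $c(g)$ be the sum of the basis vectors of the edges crossed, with sign $+$ if the edge is crossed along its orientation and $-$ otherwise. For instance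
$$c(ab^{-1})=\delta_{(1,a)}-\delta_{(ab^{-1},b)},\qquad \|c(ab^{-1})\|^2=2 .$$

To go from $1$ to $gh$ one may first go from $1$ to $g$, and then follow the translate by $g$ of the path from $1$ to $h$. Where this path backtracks, the edge vectors cancel. Hence
$$c(gh)=c(g)+\pi(g)c(h),\qquad \|c(g)\|^2=|g| .$$
Two features matter. First, $\|c(g)\|\le R$ holds for only finitely many $g$. Second, $F$ acts freely on the edges, with two orbits, so $\pi$ is the sum of two copies of the regular representation. These two features, the second slightly relaxed, are the property we study.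

## 2. Property (P)

**Definition (1-cocycle).** Let $\pi:G\to\mathcal O(K)$ be an orthogonal representation on a real Hilbert space. A 1-cocycle is a map $c:G\to K$ with $c(gh)=c(g)+\pi(g)c(h)$. It is proper if $\{g:\|c(g)\|\le R\}$ is finite for every $R>0$.

One has $c(1)=0$ and $c(g^{-1})=-\pi(g)^{-1}c(g)$. For every $\xi\in K$, the map $g\mapsto\pi(g)\xi-\xi$ is a cocycle, and it is bounded.

**Definition (tempered).** An orthogonal representation $\pi$ of $G$ is called tempered if it is weakly contained in the regular representation, that is, the complexification of $\pi$ is weakly contained in the complex regular representation $\lambda_G$.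

Equivalently, the coefficients $\langle\pi(\cdot)\xi,\xi\rangle$ of real vectors $\xi$ are pointwise limits of finite sums of coefficients $\langle\lambda_G(\cdot)\eta,\eta\rangle$ with $\eta\in\ell^2_{\mathbb R}(G)$. Indeed, for complex $\eta=\alpha+i\beta$ the real part of the coefficient of $\eta$ is $\langle\lambda_G(\cdot)\alpha,\alpha\rangle+\langle\lambda_G(\cdot)\beta,\beta\rangle$, so complex $\eta$ can be replaced by real ones; conversely, real vectors are total in the complexification, and weak containment may be tested on a total set of vectors.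

**Definition (property (P)).** $G$ has (P) if it admits a proper 1-cocycle into a tempered orthogonal representation.

So $F$ has (P), by Section 1. We use the following standard facts.

**(W1)** *If $\pi$ is a tempered representation of $G$ and $H<G$, then $\pi|_H$ is tempered; and $\|\pi(f)\|\le\|\lambda_G(f)\|$ for $f\in\mathbb R[G]$.* For the first claim, decompose $G$ into cosets $Hg$: the restriction $\lambda_G|_H$ is a multiple of $\lambda_H$. For the second, $\|\pi(f)\xi\|^2=\sum_{g,h}f(g)f(h)\langle\pi(h^{-1}g)\xi,\xi\rangle$ is a limit of sums $\sum_i\|\lambda_G(f)\eta_i\|^2\le\|\lambda_G(f)\|^2\sum_i\|\eta_i\|^2$ in which $\sum_i\|\eta_i\|^2\to\|\xi\|^2$ (evaluate the coefficients at $1$).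

**(W2)** *If $B<G$ is amenable and $\rho$ is any orthogonal representation of $B$, then $\mathrm{Ind}_B^G\rho$ is tempered; direct sums of tempered representations are tempered.* By Hulanicki's theorem, $\rho$ is weakly contained in $\lambda_B$. By Fell's continuity of induction, $\mathrm{Ind}_B^G\rho$ is weakly contained in $\mathrm{Ind}_B^G\lambda_B=\lambda_G$. Recall how induced representations are recognized: if $G$ acts on $\bigoplus_{i\in I}K_i$ by permuting the summands transitively, and $B$ is the stabilizer of $K_{i_0}$, then the representation is induced from that of $B$ on $K_{i_0}$. In particular $\ell^2(G/B)=\mathrm{Ind}_B^G 1$.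

**(Kesten)** $\big\|\frac14\sum_{s\in\Sigma}\lambda_F(s)\big\|=\frac{\sqrt3}2$.

**Lemma 2.1.** *An infinite amenable group $A$ has a proper 1-cocycle $b$ into some orthogonal representation $\rho$. (By Hulanicki's theorem $\rho$ is tempered, so $A$ has (P).)*

*Proof.* Write $A$ as an increasing union of finite sets $E_n$, $n\ge1$. By amenability choose unit vectors $\xi_n\in\ell^2_{\mathbb R}(A)$ with $\|\lambda(a)\xi_n-\xi_n\|\le2^{-n}$ for $a\in E_n$. Put $b(a)=\bigoplus_n n\,(\lambda(a)\xi_n-\xi_n)$. A given $a$ lies in $E_n$ for all large $n$, so the sum is square summable; each component is a cocycle, so $b$ is one. For fixed $n$, $\|\lambda(a)\xi_n-\xi_n\|^2=2-2\langle\lambda(a)\xi_n,\xi_n\rangle\to2$ as $a\to\infty$. Hence $\liminf_{a\to\infty}\|b(a)\|^2\ge2n^2$ for every $n$, and $b$ is proper. $\square$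

**Example 2.2 ($\mathbb Z\times F$ does not have (P)).** Both $\mathbb Z$ and $F$ have (P). Let $c$ be a cocycle of $\mathbb Z\times F$ into a tempered $\pi$. For $n\in\mathbb Z$ and $s\in\Sigma$, expanding $c(sn)=c(ns)$ gives
$$(1-\pi(s))c(n)=(1-\pi(n))c(s),\qquad\text{so}\qquad \|(1-\pi(s))c(n)\|\le2\|c(s)\| .$$
By (W1) for the subgroup $F$ and Kesten's theorem, $\big\|\frac14\sum_s\pi(s)c(n)\big\|\le\frac{\sqrt3}2\|c(n)\|$. Hence
$$\Big(1-\frac{\sqrt3}2\Big)\|c(n)\|\le\Big\|c(n)-\frac14\sum_{s\in\Sigma}\pi(s)c(n)\Big\|\le2\max_{s\in\Sigma}\|c(s)\| .$$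
The right side does not depend on $n$: every such cocycle is bounded on the infinite subgroup $\mathbb Z$. So temperedness, through Kesten's gap, can force boundedness on an infinite subgroup. We shall need a version of this in which $F$ moves the infinite subgroup.

## 3. Measure equivalence, and what is to be proved

**Definition (ME-subgroup, measure equivalence).** $\Lambda$ is an ME-subgroup of $\Gamma$ if $\Gamma\times\Lambda$ has a measure preserving action on a standard measure space $(\Omega,m)$, typically infinite, with $m(\Omega)>0$, such that both actions $\Gamma\curvearrowright\Omega$ and $\Lambda\curvearrowright\Omega$ are free and admit a fundamental domain, and the fundamental domain of $\Gamma$ has finite measure. If the actions can be chosen so that the fundamental domain of $\Lambda$ also has finite measure, then $\Gamma$ and $\Lambda$ are measure equivalent.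

**Example 3.1.** A subgroup $\Lambda<\Gamma$ is an ME-subgroup: take $\Omega=\Gamma$ with counting measure, $\Gamma$ acting by left and $\Lambda$ by right multiplication. A single point is a fundamental domain for $\Gamma$, and a set of representatives of $\Gamma/\Lambda$ is one for $\Lambda$. If $\Gamma$ has (P), so does $\Lambda$, by restricting the cocycle and using (W1); a proper map stays proper on a subset.

The following questions come from Sorin Popa and Stefaan Vaes, "Unique Cartan decomposition for II$_1$ factors arising from arbitrary actions of free groups", arXiv:1111.6951 (2011).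

(a) If $\Gamma$ has (P) and $\Lambda$ is an ME-subgroup of $\Gamma$, must $\Lambda$ have (P)?

(b) If $\Gamma$ has (P) and $\Lambda$ is measure equivalent to $\Gamma$, must $\Lambda$ have (P)?

The measure equivalences below come from orbit equivalences: free actions preserving a probability measure ("pmp"), on the same space, with the same orbits.

**Lemma 3.2.** *If $\Lambda$ and $\Gamma$ admit free pmp actions on the same standard probability space $X$ with the same orbits, then they are measure equivalent.*

*Proof.* Write $\lambda x$ and $\gamma*x$ for the actions. Let $\mathcal R\subset X\times X$ be the common orbit relation, a countable union of graphs of Borel maps, with the $\sigma$-finite measure $m(E)=\int_X\#\{x':(x,x')\in E\}\,dx$. Let $\lambda(x,x')=(\lambda x,x')$ and $\gamma(x,x')=(x,\gamma*x')$. These actions commute and are free. The first preserves $m$ because $\Lambda$ preserves the measure of $X$, the second because $\gamma$ permutes each orbit. For $(x,x')\in\mathcal R$ there are a unique $\lambda$ with $x=\lambda x'$ and a unique $\gamma$ with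 $x'=\gamma*x$. So each point of $\mathcal R$ lies in exactly one $\Lambda$-translate and exactly one $\Gamma$-translate of the diagonal. The diagonal has measure $1$ and is a fundamental domain for both actions. $\square$

**Pulling the cocycle back.** Here is the natural attempt at a positive answer. Given actions as in Lemma 3.2 and a proper cocycle $c:\Gamma\to K$ for $\pi$, let $\omega(\lambda,x)\in\Gamma$ be the unique element with $\lambda x=\omega(\lambda,x)*x$. Then $\omega(\lambda\lambda',x)=\omega(\lambda,\lambda'x)\,\omega(\lambda',x)$. On functions $X\to K$ put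
$$(\hat\pi(\lambda)\zeta)(x)=\pi\big(\omega(\lambda,\lambda^{-1}x)\big)\zeta(\lambda^{-1}x),\qquad \hat c(\lambda)(x)=c\big(\omega(\lambda,\lambda^{-1}x)\big).$$
Since $\omega(\lambda\lambda',\lambda'^{-1}\lambda^{-1}x)=\omega(\lambda,\lambda^{-1}x)\,\omega(\lambda',\lambda'^{-1}\lambda^{-1}x)$, the cocycle identity holds for $\hat c$.

If $\hat c(\lambda)\in L^2(X,K)$ for all $\lambda$, properness is even automatic. Indeed, let $R>0$ and let $E=\{\gamma:\|c(\gamma)\|\le2R\}$, a finite set. If $\|\hat c(\lambda)\|\le R$, then $\omega(\lambda,x)\in E$ on a set of $x$ of measure at least $\frac34$. But $\lambda\mapsto\omega(\lambda,x)$ is injective, so $\sum_\lambda\mu\{x:\omega(\lambda,x)\in E\}\le|E|$, and at most $\frac43|E|$ elements $\lambda$ qualify.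

The attempt stops before this, at the demand
$$\int_X\|c(\omega(\lambda,x))\|^2\,dx<\infty .$$
An orbit equivalence gives a measurable $\omega$ and nothing about its moments. The following theorem shows that (P) itself can be lost.

**Theorem.** *Let $F=\mathbb F_2$. There are a finitely generated amenable group $W_0$ and a finitely generated group $\Lambda=V\rtimes F$ with $V$ amenable such that, with $\Gamma=(\mathbb Z/2\times W_0)\wr F$:*

1. *$\Gamma$ has (P);*
2. *$\Lambda$ has an infinite abelian normal subgroup $N$ on which every 1-cocycle of $\Lambda$ into an orthogonal representation weakly contained in the regular one is bounded; hence $\Lambda$ does not have (P);*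
3. *$\Gamma$ and $\Lambda$ are orbit equivalent, hence measure equivalent.*

*Consequently the answers to (a) and (b) are both "no", even for finitely generated, amenable-by-free groups and even for orbit equivalence.*

In both groups the subgroup in question will be $N=\bigoplus_F\mathbb Z/2$, moved by $F$ as a shift. Both groups will be extensions of the same group $W\rtimes F$ by $N$; in $\Gamma$ the group $W$ splits off from $N$, in $\Lambda$ it does not.

## 4. Half-spaces and lamps: a proper cocycle on $A\wr F$

Let $A$ be an infinite amenable group; part 1 of the Theorem is the case $A=\mathbb Z/2\times W_0$. Let $B=A^{(F)}$ be the group of finitely supported functions $F\to A$. It is amenable. Put $\Gamma=A\wr F=B\rtimes F$ with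
$$(u,g)(u',g')=(u\,(g\cdot u'),gg'),\qquad(g\cdot u')(h)=u'(g^{-1}h).$$

**Proposition 4.1.** *$\Gamma=A\wr F$ has (P).*

**Step 1: a cocycle that controls the position and the support of the lamps.** It refines the edge counting of Section 1, and follows the wall structures of Cornulier–Stalder–Valette. A half-space is the vertex set of one of the two components left after removing one open edge of the Cayley tree. Let $\mathcal H$ be the set of half-spaces and
$$\mathcal W=\{(H,\mu):H\in\mathcal H,\ \mu\in A^{(H^c)}\},\qquad (u,g)(H,\mu)=\big(gH,\ u|_{gH^c}\cdot(g\cdot\mu)\big).$$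
This is an action of $\Gamma$: applying $(u',g')$ and then $(u,g)$ gives $\big(gg'H,\ u|\cdot(g\cdot u')|\cdot(gg'\cdot\mu)\big)$, restrictions being to $gg'H^c$. For $\gamma=(v,k)$ put
$$S(\gamma)=\{(H,v|_{H^c}):H\in\mathcal H,\ k\in H\}.$$
If $\lambda=(u,g)$, then $\lambda\gamma=(u(g\cdot v),gk)$ and $\lambda(H,v|_{H^c})=\big(gH,(u(g\cdot v))|_{(gH)^c}\big)$, so $S(\lambda\gamma)=\lambda S(\gamma)$.

We compare $S(\gamma)$ with $S(1)$. An element $(H,v|_{H^c})$ with $k\in H$ lies in $S(1)$ if and only if $1\in H$ and $v$ is trivial on $H^c$. So $S(\gamma)\setminus S(1)$ consists of the $(H,v|_{H^c})$ with $k\in H$ and $H^c\cap(\{1\}\cup\operatorname{supp}v)\ne\emptyset$. In the same way $S(1)\setminus S(\gamma)$ consists of the $(H,1)$ with $1\in H$ and $H^c\cap(\{k\}\cup\operatorname{supp}v)\ne\emptyset$.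

Let $\mathrm{hull}(\gamma)$ be the number of edges of the finite subtree spanned by $\{1,k\}\cup\operatorname{supp}v$. An edge belongs to this subtree if and only if it separates two of these points, hence if and only if it separates $k$ from some point of $\{1\}\cup\operatorname{supp}v$, and also if and only if it separates $1$ from some point of $\{k\}\cup\operatorname{supp}v$. Exactly one of the two half-spaces of an edge contains $k$, and exactly one contains $1$. So both difference sets have exactly $\mathrm{hull}(\gamma)$ elements. For example, if $k=1$ and $v$ is supported at the single point $a$, each difference set has one element, coming from the edge between $1$ and $a$.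

Therefore $c_1(\gamma)=1_{S(\gamma)}-1_{S(1)}$ lies in $\ell^2_{\mathbb R}(\mathcal W)$ and
$$\|c_1(\gamma)\|^2=2\,\mathrm{hull}(\gamma).\tag{1}$$
By equivariance, $c_1(\lambda\gamma)=\lambda(1_{S(\gamma)}-1_{S(1)})+1_{S(\lambda)}-1_{S(1)}$, so $c_1$ is a cocycle for the permutation representation.

This representation is tempered. If $(u,g)$ stabilizes $(H,\mu)$, then $gH=H$, so $g$ fixes the boundary edge of $H$ and its endpoint in $H$; hence $g=1$, since $F$ acts freely on vertices. So stabilizers lie in $B$ and are amenable, $\ell^2_{\mathbb R}(\mathcal W)$ is a direct sum of quasi-regular representations for them, and (W2) applies.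

**Step 2: a cocycle that controls the values of the lamps.** Take $b$ and $(\rho,K_A)$ from Lemma 2.1 for $A$. On $\bigoplus_{h\in F}K_A$ let
$$(\pi_2(u,g)\zeta)(h)=\rho(u(h))\,\zeta(g^{-1}h),\qquad c_2(u,g)(h)=b(u(h)).$$
Since $b(1)=0$, $c_2(u,g)$ has finite support. One checks $\big(\pi_2(u,g)\pi_2(u',g')\zeta\big)(h)=\rho\big(u(h)u'(g^{-1}h)\big)\zeta(g'^{-1}g^{-1}h)$, so $\pi_2$ is an orthogonal representation. The identity $b\big(u(h)u'(g^{-1}h)\big)=b(u(h))+\rho(u(h))\,b(u'(g^{-1}h))$ says that $c_2$ is a cocycle for $\pi_2$. The group $\Gamma$ permutes the summands transitively. The stabilizer of the summand at $h=1$ is $B$, which acts on it by $u\mapsto\rho(u(1))$. So $\pi_2$ is induced from $B$, and is tempered by (W2).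

**Step 3: together they are proper.** Suppose $\|c_1(v,k)\|\le R$ and $\|c_2(v,k)\|\le R$. By (1), $\mathrm{hull}(v,k)\le R^2$, so $k$ and $\operatorname{supp}v$ lie in the ball of radius $R^2$ in $F$. Moreover $\|b(v(h))\|\le R$ leaves finitely many values for each $v(h)$. So only finitely many $(v,k)$ occur, and $c_1\oplus c_2$ is a proper cocycle into a tempered representation. $\square$

## 5. Averages over finite subgroups and a slowly varying cut-off

Let $N=\bigoplus_F\mathbb Z/2$ with basis $(e_g)_{g\in F}$, let $F$ act on it by the shift $\lambda_h(e_g)=e_{hg}$, and put $N_r=\mathrm{span}\{e_g:|g|\le r\}$ for $r\ge0$. These are finite groups increasing to $N$, and $\lambda_s(N_r)\subset N_{r+1}$ for $s\in\Sigma$.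

In this section $G$ is a group containing $N$ and $F$ as subgroups with $fnf^{-1}=\lambda_f(n)$. The group $\Gamma$ of the Theorem is of this kind, and $\Lambda$ will be. Let $c$ be a cocycle of $G$ into an orthogonal representation $\pi$ on $K$. Let $P_r$ be the projection onto the space $K^{N_r}$ of $N_r$-invariant vectors; it decreases as $r$ grows. Put
$$\xi_r=\frac1{|N_r|}\sum_{n\in N_r}c(n).$$

**Lemma 5.1.** *For $n\in N_r$ and $r\le R$,*
$$c(n)=(1-\pi(n))\xi_r,\tag{2}$$
$$P_r\xi_r=0,\qquad(1-P_r)\xi_R=\xi_r.\tag{3}$$

*Proof.* Averaging $c(nm)=c(n)+\pi(n)c(m)$ over $m\in N_r$ gives $\xi_r=c(n)+\pi(n)\xi_r$, which is (2). Since $P_r\pi(n)=P_r$, the map $n\mapsto P_rc(n)$ is a homomorphism from the finite group $N_r$ to a real vector space, hence $0$; so $P_r\xi_r=0$. For $n\in N_r$, (2) for $r$ and for $R$ gives $(1-\pi(n))(\xi_R-\xi_r)=0$, so $\xi_R-\xi_r\in K^{N_r}$. Then $(1-P_r)\xi_R=(1-P_r)\xi_r=\xi_r$. $\square$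

For example $N_0=\{0,e_1\}$ and $\xi_0=\frac12c(e_1)$. By (2), $\|c(n)\|\le2\|\xi_r\|$ on $N_r$. So $c$ is bounded on $N$ if and only if the norms $\|\xi_r\|$ are bounded.

**What happens in $\Gamma$.** Take $G=\Gamma=(\mathbb Z/2\times W_0)\wr F$ and $c=c_1$ from Section 4. Let $n\in N_r$ be the sum of all $e_g$ with $|g|\le r$. Its hull is the ball of radius $r$, which has $4+4\cdot3+\dots+4\cdot3^{r-1}=2(3^r-1)$ edges. So (1) gives $\|c_1(n)\|^2=4(3^r-1)$, and (2) gives $\|\xi_r\|\ge(3^r-1)^{1/2}$. The averages can grow exponentially.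

**Copying Example 2.2.** Suppose $\pi$ is tempered. The analogue of the commutation relation of Example 2.2 is as follows. Let $s\in\Sigma$, $R\ge2$ and $n\in N_{R-1}$. Then $sns^{-1}\in N_R$ and
$$c(sns^{-1})=c(s)+\pi(s)c(n)-\pi(sns^{-1})c(s).$$
Insert (2) for $N_R$, which applies to both $n$ and $sns^{-1}$, and use $\pi(s)(1-\pi(n))=(1-\pi(sns^{-1}))\pi(s)$. The result is
$$(1-\pi(sns^{-1}))\big(c(s)+\pi(s)\xi_R-\xi_R\big)=0\qquad(n\in N_{R-1}).$$
Since $sN_{R-1}s^{-1}\supset N_{R-2}$, this says
$$c(s)=(1-\pi(s))\xi_R+\eta,\qquad\eta\in K^{N_{R-2}}.\tag{4}$$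
If $\eta$ were $0$, Kesten's theorem would bound $\|\xi_R\|$. To remove $\eta$, apply $1-P_j$ with $1\le j\le R-2$. Since $(1-P_j)\xi_R=\xi_j$,
$$(1-P_j)c(s)=(1-\pi(s))\xi_j+\big(\pi(s)(1-P_j)-(1-P_j)\pi(s)\big)\xi_R .$$
The commutator is small nowhere in particular: we only know that its norm is at most $1$, so the error is bounded by $\|\xi_R\|$. Kesten's theorem then yields $(1-\frac{\sqrt3}2)\|\xi_j\|\le\max_s\|c(s)\|+\|\xi_R\|$. This is worthless, because $\|\xi_j\|\le\|\xi_R\|$ by (3) anyway. Here the imitation of Example 2.2 stops.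

The remedy is to replace the abrupt cut-off $1-P_j$ by an average over $m$ consecutive values of $j$. A conjugation by $s$ moves $j$ by at most $1$, so the commutator drops to norm $\frac1m$. If $\|\xi_R\|$ grows at most linearly and $R\approx2m$, the error is bounded.

**Lemma 5.2.** *Suppose $\pi$ is tempered and $\|\xi_r\|\le C_0(1+r)$ for all $r\ge0$. Then $c$ is bounded on $N$.*

*Proof.* Fix $m\ge1$ and let $R=2m+1$, so that $\eta\in K^{N_{2m-1}}$ in (4). Put
$$\Theta=\frac1m\sum_{j=m}^{2m-1}(1-P_j),\qquad\zeta_m=\Theta\xi_R .$$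

**Step 1: $\Theta$ kills $\eta$ and almost commutes with $F$.** Clearly $\|\Theta\|\le1$. For $j\le2m-1$ we have $K^{N_{2m-1}}\subset K^{N_j}$, so $\Theta\eta=0$. Next, $\pi(s)P_j\pi(s)^{-1}$ is the projection onto the $sN_js^{-1}$-invariant vectors, and $N_{j-1}\subset sN_js^{-1}\subset N_{j+1}$ for $j\ge1$. Hence $P_{j+1}\le\pi(s)P_j\pi(s)^{-1}\le P_{j-1}$. Summing
$$P_j-P_{j-1}\le P_j-\pi(s)P_j\pi(s)^{-1}\le P_j-P_{j+1}$$
over $j=m,\dots,2m-1$, both outer sums telescope, and
$$-\tfrac1m(P_{m-1}-P_{2m-1})\le\pi(s)\Theta\pi(s)^{-1}-\Theta\le\tfrac1m(P_m-P_{2m}).$$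
Both differences of projections on the outside are projections. So the self-adjoint operator in the middle has norm at most $\frac1m$, and $\|\pi(s)\Theta-\Theta\pi(s)\|\le\frac1m$.

**Step 2: $\zeta_m$ is moved a bounded amount by each $s\in\Sigma$.** Applying $\Theta$ to (4),
$$\Theta c(s)=(1-\pi(s))\zeta_m+\big(\pi(s)\Theta-\Theta\pi(s)\big)\xi_R .$$
By Step 1 and the growth hypothesis,
$$\|(1-\pi(s))\zeta_m\|\le\|c(s)\|+\tfrac1mC_0(2m+2)\le\max_{s'\in\Sigma}\|c(s')\|+4C_0=:C .$$

**Step 3: the spectral gap bounds $\zeta_m$.** The vector $\zeta_m$ does not depend on $s$. By (W1) applied to $F<G$ and Kesten's theorem,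
$$\Big(1-\frac{\sqrt3}2\Big)\|\zeta_m\|\le\Big\|\zeta_m-\frac14\sum_{s\in\Sigma}\pi(s)\zeta_m\Big\|\le C .$$

**Step 4: $\xi_m$ is recovered from $\zeta_m$.** By (3), $\zeta_m=\frac1m\sum_{j=m}^{2m-1}\xi_j$, and $(1-P_m)\xi_j=\xi_m$ for $j\ge m$. So $(1-P_m)\zeta_m=\xi_m$ and $\|\xi_m\|\le\|\zeta_m\|\le C':=C/(1-\frac{\sqrt3}2)$. Here $C'$ does not depend on $m$. By (2), $\|c(n)\|\le2C'$ for all $n\in\bigcup_mN_m=N$. $\square$

## 6. Linear growth from a central position

We now look for a reason why $\|\xi_r\|$ should grow only linearly. A linear bound on each $\|c(e_g)\|$ is not enough, because $\xi_r$ averages over sums of many $e_g$; in $\Gamma$, (1) gives $\|c_1(e_g)\|^2=2|g|$. What does suffice is that each $e_g$ is a short word in elements that all commute with $N$.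

**Lemma 6.1.** *Let $V_0<G$ be a subgroup containing $N$ in its center, and $S\subset V_0$ a finite set such that each $e_g$ is a product of at most $20(1+|g|)$ elements of $S$. Then, for every orthogonal representation $\pi$ of $G$ and every cocycle $c$,*
$$\|\xi_r\|\le10(1+r)\Big(\sum_{s\in S}\|c(s)\|^2\Big)^{1/2}\qquad(r\ge0).$$

*Proof.* The idea is to decompose $K$ under $N_r$ and argue in each piece separately. As $N_r$ is a finite elementary abelian $2$-group, $K=\bigoplus_\chi K_\chi$ over the characters $\chi:N_r\to\{\pm1\}$. Each $K_\chi$ is $V_0$-invariant, because $N_r$ is central in $V_0$. Write $\xi_{r,\chi}$ and $c(v)_\chi$ for components.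

**Step 1: on $K_\chi$ with $\chi\ne1$, the cocycle $c|_{V_0}$ is the coboundary of $\xi_{r,\chi}$.** For $v\in V_0$ and $n\in N_r$, the equality $c(vn)=c(nv)$ and (2) give
$$(1-\pi(n))c(v)=(1-\pi(v))c(n)=(1-\pi(n))(1-\pi(v))\xi_r .$$
If $\chi\ne1$, choose $n$ with $\chi(n)=-1$. Then $1-\pi(n)$ is multiplication by $2$ on $K_\chi$, so $c(v)_\chi=(1-\pi(v))\xi_{r,\chi}$.

**Step 2: a short word acting as $-1$.** If $\chi\ne1$, then $\chi(e_g)=-1$ for some $g$ with $|g|\le r$. As $e_g$ is a product of at most $20(1+r)$ elements of $S$, the triangle inequality and Step 1 give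
$$2\|\xi_{r,\chi}\|=\|(1-\pi(e_g))\xi_{r,\chi}\|\le20(1+r)\max_{s\in S}\|(1-\pi(s))\xi_{r,\chi}\|\le20(1+r)\Big(\sum_{s\in S}\|c(s)_\chi\|^2\Big)^{1/2}.$$

**Step 3: summation.** The component for $\chi=1$ is $P_r\xi_r=0$ by (3). Squaring and summing over $\chi\ne1$ gives the claim. $\square$

In $\Gamma$, the normal subgroup $B$ does contain $N$ in its center. But a finite subset of $B$ is supported on a finite subset of $F$, so it generates only finitely many of the $e_g$.

So we want a finitely generated group $V_0$ with $N$ central and with $e_g$ of length $O(1+|g|)$. There are $4\cdot3^{r-1}$ elements $g$ with $|g|=r\ge1$, so $V_0$ must have exponential growth. For the orbit equivalence we also want $V_0$ amenable. A lamplighter group has both features, and commutators will turn its elements into central ones.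

## 7. The group $\Lambda$

**Step 1: short names for the elements of $F$.** Let $Q=\mathbb Z/2\wr\mathbb Z$, generated by the lamp $a_0$ at $0$ and the shift $t$. The element with lamp configuration $(\varepsilon_0,\dots,\varepsilon_{n-1})$ on $\{0,\dots,n-1\}$ and position $n$ is $a_0^{\varepsilon_0}t\,a_0^{\varepsilon_1}t\cdots a_0^{\varepsilon_{n-1}}t$, so it has length at most $2n$. There are $2^{2r+2}$ elements with position $2r+2$ and lamps in $\{0,\dots,2r+1\}$, and
$$\#\{g\in F:|g|=r\}\le4\cdot3^r\le2^{2r+2}.$$
So we can choose distinct elements $q_g\in Q$ $(g\in F)$, with $q_g$ of position $2|g|+2$ and lamps in $\{0,\dots,2|g|+1\}$. They satisfy $|q_g|_Q\le4|g|+4$. All their positions are $>0$, so the elements $q_g,q_g^{-1}$ $(g\in F)$ are pairwise distinct and $\ne1$. Define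
$$\tau:Q\to N,\qquad\tau(q_g)=\tau(q_g^{-1})=e_g,\qquad\tau=0\text{ elsewhere}.$$
Then $\tau(q)=\tau(q^{-1})$ and $\tau(1)=0$.

**Step 2: commutators equal to the $e_g$.** Let
$$M=\langle N,\ x_q\ (q\in Q)\mid N\text{ central},\ x_q^2=1,\ [x_q,x_{q'}]=\tau(q^{-1}q')\rangle .$$
For example, if $q^{-1}q'=q_g$, then $(x_qx_{q'})^2=[x_q,x_{q'}]=e_g$. Once we know that $N$ embeds in $M$, this shows that $x_q$ and $x_{q'}$ generate a dihedral group of order $8$ with center $\{1,e_g\}$.

We must show that $N$ does not collapse. Let $U=\bigoplus_Q\mathbb Z/2$ with basis $\delta_q$, fix a total order on $Q$, and let $\beta:U\times U\to N$ be bilinear with $\beta(\delta_q,\delta_{q'})=\tau(q^{-1}q')$ if $q>q'$ and $0$ otherwise. As $\beta$ is bilinear,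
$$(u,n)(u',n')=(u+u',\,n+n'+\beta(u,u'))$$
is a group law on $U\times N$, with $\{0\}\times N$ central. The square of $(\delta_q,0)$ is $(0,\beta(\delta_q,\delta_q))=(0,0)$. The commutator of $(\delta_q,0)$ and $(\delta_{q'},0)$ is
$$\beta(\delta_q,\delta_{q'})-\beta(\delta_{q'},\delta_q)=\tau(q^{-1}q').$$
For $q>q'$ this is the definition. For $q<q'$ it is $-\tau(q'^{-1}q)$, which equals $\tau(q^{-1}q')$ by the symmetry of $\tau$ and $2N=0$. For $q=q'$ both sides are $0$. So $x_q\mapsto(\delta_q,0)$, $n\mapsto(0,n)$ defines a homomorphism from $M$ to this group.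

By the relations, every element of $M$ can be written $x_{q_1}\cdots x_{q_k}n$ with $q_1<\dots<q_k$ and $n\in N$. Its image is $(\sum_i\delta_{q_i},n)$, because $\beta(\delta_q,\delta_{q'})=0$ for $q<q'$. Hence the homomorphism is bijective, $N\subset M$ is central, and $M/N=U$.

**Step 3: the finitely generated group $V_0$.** The relations of $M$ are preserved by $p\cdot x_q=x_{pq}$ together with the trivial action on $N$, since $(pq)^{-1}(pq')=q^{-1}q'$. So $Q$ acts on $M$. Put
$$V_0=M\rtimes Q,\qquad W_0:=V_0/N=U\rtimes Q=\mathbb Z/2\wr Q .$$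
Then $N$ is central in $V_0$, and $W_0$ is infinite, finitely generated and amenable. Let $S\subset V_0$ consist of $x_1$, the generators $a_0,t$ of $Q$, and their inverses. Since $x_q=qx_1q^{-1}$ and $e_g=[x_1,x_{q_g}]$, the finite set $S$ generates $V_0$, and
$$|e_g|_S\le2+2(2|q_g|_Q+1)\le16|g|+20\le20(1+|g|).\tag{5}$$

**Step 4: making room for $F$.** The choice of the $q_g$ gives no action of $F$ on $V_0$ that shifts $N$. We therefore take one copy of $V_0$ for each $h\in F$ and glue all copies of $N$ together, with a twist by $\lambda_h$. Let $\tilde V=\bigoplus_{h\in F}V_0$ with embeddings $\iota_h$. The map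
$$\bigoplus_{h\in F}N\to N,\qquad\iota_h(n)\mapsto\lambda_h(n)$$
is a surjective homomorphism. Its kernel $D$ is a central subgroup of $\tilde V$. Put $V=\tilde V/D$, and let $j_h:V_0\to V$ be induced by $\iota_h$. The following hold.

* Each $j_h$ is injective: $\iota_h(V_0)\cap D=\{\iota_h(n):\lambda_h(n)=0\}=\{1\}$. The subgroups $j_h(V_0)$ and $j_{h'}(V_0)$ commute for $h\ne h'$.
* Identify $N$ with $j_1(N)\subset V$. Then $j_h(n)=\lambda_h(n)$: the elements $\iota_h(n)$ and $\iota_1(\lambda_h(n))$ have the same image in $N$, so they agree modulo $D$. Thus $N$ is the image of $\bigoplus_hN$. It is central in $V$, and $V/N=W:=\bigoplus_{h\in F}W_0$.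
* $V$ is amenable, as an extension of the amenable group $W$ by the abelian group $N$.
* The action $f\cdot\iota_h(v)=\iota_{fh}(v)$ of $F$ on $\tilde V$ makes the displayed map equivariant for the shift on $N$, because $\lambda_{fh}=\lambda_f\lambda_h$. So it preserves $D$, and $F$ acts on $V$ by $f\cdot j_h(v)=j_{fh}(v)$. On $N$ this is the shift: $f\cdot j_1(n)=j_f(n)=\lambda_f(n)$.

Let $\Lambda=V\rtimes F$. It is generated by the finite set $j_1(S)\cup\Sigma$, since $fj_1(v)f^{-1}=j_f(v)$. The subgroup $N$ is normal in $\Lambda$, infinite and abelian.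

The group $\Gamma=(\mathbb Z/2\times W_0)\wr F$ can be written $(N\times W)\rtimes F$, where $F$ acts on $N$ and $W$ by shifts. It is finitely generated because $W_0$ is. Part 1 of the Theorem is Proposition 4.1 with $A=\mathbb Z/2\times W_0$.

## 8. Every tempered cocycle of $\Lambda$ is bounded on $N$

Let $c$ be a cocycle of $\Lambda$ into a tempered representation. The group $\Lambda$ contains $N$ and $F$ with $fnf^{-1}=\lambda_f(n)$, so Section 5 applies with $G=\Lambda$. The subgroup $j_1(V_0)$ contains $N=j_1(N)$ in its center, and by (5) the finite set $j_1(S)$ satisfies the hypothesis of Lemma 6.1. Hence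
$$\|\xi_r\|\le C_0(1+r),\qquad C_0=10\Big(\sum_{s\in S}\|c(j_1(s))\|^2\Big)^{1/2}.$$
By Lemma 5.2, $c$ is bounded on $N$. As $N$ is infinite, $c$ is not proper. So $\Lambda$ does not have (P), which proves part 2 of the Theorem. $\square$

Only Lemma 5.2 used temperedness, and only for the restriction to $F$. The copy $j_1(V_0)$ gave the linear growth; the other copies $j_h(V_0)$ are there so that $F$ can act.

## 9. Orbit equivalence does not see the central extension

It remains to find free pmp actions of $\Gamma$ and $\Lambda$ with the same orbits. Both groups have the quotient $W\rtimes F$ with kernel $N$ and the same action of $F$ on $N$. They differ because $W$ lifts to $\Gamma$ as a subgroup, while $V\to W$ was built from the extension $V_0\to W_0$, where commutators of lifts are nontrivial. We shall lift $W_0$ to $V_0$ anyway, if not by a homomorphism then by a map depending on a point of a space.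

**Example 9.1.** The map $\mathbb Z/4\to\mathbb Z/2$ has no homomorphic section. Let $\mathbb Z/2=\{0,1\}$ act on two points $x_0,x_1$ by swapping them, and put $L(0,x_i)=0$, $L(1,x_0)=1$, $L(1,x_1)=-1$ in $\mathbb Z/4$. Then $L(w,x)$ projects to $w$, and $L(w+w',x)=L(w,w'x)+L(w',x)$. The only case to check is $w=w'=1$, where both $L(1,x_1)+L(1,x_0)$ and $L(1,x_0)+L(1,x_1)$ are $0$. Once the section may depend on the point, the obstruction disappears.

**Step 1: a point-dependent lift of $W_0$ to $V_0$.** Let $W_0\curvearrowright X_0$ be a free pmp action on a standard probability space, for instance a Bernoulli action. By the Ornstein–Weiss theorem, after passing to a conull invariant Borel set, the action is free everywhere and its orbit relation $\mathcal R_0$ is the orbit relation of one Borel automorphism $T$. Since $W_0$ is infinite, all orbits are infinite, so the $\mathbb Z$-action given by $T$ is free. Let $\alpha(wx,x)=w$ for $w\in W_0$, $x\in X_0$. This defines a cocycle $\alpha:\mathcal R_0\to W_0$, meaning $\alpha(x,x')\alpha(x',x'')=\alpha(x,x'')$. Let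 $\sigma:W_0\to V_0$ be any section of the quotient map.

For $(x',x)\in\mathcal R_0$ there is exactly one $n\in\mathbb Z$ with $x'=T^nx$. So there is a unique cocycle $\tilde\alpha:\mathcal R_0\to V_0$ with $\tilde\alpha(Tx,x)=\sigma(\alpha(Tx,x))$: for $n>0$,
$$\tilde\alpha(T^nx,x)=\sigma\big(\alpha(T^nx,T^{n-1}x)\big)\cdots\sigma\big(\alpha(Tx,x)\big),$$
with $\tilde\alpha(x,x)=1$ and $\tilde\alpha(x,T^nx)=\tilde\alpha(T^nx,x)^{-1}$. It is measurable. Its projection to $W_0$ is a cocycle agreeing with $\alpha$ on the pairs $(Tx,x)$, hence equals $\alpha$. Put $L(w,x)=\tilde\alpha(wx,x)\in V_0$. Then $L(w,x)$ projects to $w$, and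
$$L(ww',x)=L(w,w'x)\,L(w',x),\qquad L(1,x)=1.\tag{6}$$

**Step 2: the space.** Let $Y=X_0^F$. The group $W=\bigoplus_FW_0$ acts coordinatewise and $F$ acts by $(fy)_h=y_{f^{-1}h}$. We have $(fwf^{-1}y)_h=w_{f^{-1}h}\,y_h$, that is, $fwf^{-1}y=(f\cdot w)y$ with $(f\cdot w)_h=w_{f^{-1}h}$. So $W\rtimes F$ acts on $Y$, preserving the measure. Both $\Lambda$ and $\Gamma$ act on $Y$ through $\Lambda/N=W\rtimes F=\Gamma/N$. Let $Z$ be a standard probability space with an everywhere free pmp action of $\Lambda$, for example the free part of a Bernoulli action. Let $\Lambda$ act diagonally on $X=Y\times Z$. This action is free and pmp.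

**Step 3: a point-dependent lift of $W$ to $V$.** For $w\in W$, $y\in Y$ put
$$\tilde L(w,y)=\prod_{h\in F}j_h\big(L(w_h,y_h)\big)\in V .$$
The factors commute and all but finitely many are $1$, so this is well defined. It projects to $w\in V/N=W$. Since different factors commute and $(w'y)_h=w'_hy_h$, (6) gives
$$\tilde L(ww',y)=\tilde L(w,w'y)\,\tilde L(w',y),\qquad\tilde L(1,y)=1.\tag{7}$$
For $f\in F$, substituting $h=fk$,
$$\tilde L(f\cdot w,fy)=\prod_hj_h\big(L(w_{f^{-1}h},y_{f^{-1}h})\big)=\prod_kj_{fk}\big(L(w_k,y_k)\big)=f\,\tilde L(w,y)\,f^{-1}.\tag{8}$$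

**Step 4: $\Gamma$ acts through elements of $\Lambda$ that depend on the point.** Write $\gamma\in\Gamma$ as $\gamma=nwf$ with $n\in N$, $w\in W$, $f\in F$, and put
$$\Omega(\gamma,y)=n\,\tilde L(w,fy)\,f\in\Lambda .$$
Its image in $W\rtimes F$ is $wf$, so $\Omega(\gamma,y)y=\gamma y$. We claim
$$\Omega(\gamma\gamma',y)=\Omega(\gamma,\gamma'y)\,\Omega(\gamma',y).\tag{9}$$
Let $\gamma'=n'w'f'$. In $\Gamma$ the groups $N$ and $W$ commute, so $\gamma\gamma'=n(f\cdot n')\,w(f\cdot w')\,ff'$. Also $(f\cdot w')ff'y=fw'f'y=f\gamma'y$. By (7) and then (8),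
$$\Omega(\gamma\gamma',y)=n(f\cdot n')\,\tilde L(w,f\gamma'y)\,\tilde L(f\cdot w',ff'y)\,ff'=n(f\cdot n')\,\tilde L(w,f\gamma'y)\,f\,\tilde L(w',f'y)\,f'.$$
The shift on $N$ is the same in $\Gamma$ and in $\Lambda$, so $f\cdot n'=fn'f^{-1}$ also in $\Lambda$. Since $N$ is central in $V$, we may move $f\cdot n'$ past $\tilde L(w,f\gamma'y)$, and $(f\cdot n')f=fn'$. The result is
$$n\,\tilde L(w,f\gamma'y)\,f\cdot n'\,\tilde L(w',f'y)\,f'=\Omega(\gamma,\gamma'y)\,\Omega(\gamma',y),$$
which is (9). Now define
$$\gamma*(y,z)=\Omega(\gamma,y)\cdot(y,z).$$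
The first coordinate of the right side is $\gamma y$, so (9) and $\Omega(1,y)=1$ say that this is an action of $\Gamma$ on $X$. It is measurable. Each $\gamma$ acts as a bijection that coincides with $\lambda\in\Lambda$ on the measurable piece $\{y:\Omega(\gamma,y)=\lambda\}\times Z$. These countably many pieces partition $X$, so the action is pmp.

**Step 5: the orbits agree and the action is free.** For fixed $y$ the map $\gamma\mapsto\Omega(\gamma,y)$ is a bijection $\Gamma\to\Lambda$. Indeed, let $vf\in\Lambda$ with $v\in V$, $f\in F$. A preimage $nwf_1$ must have $f_1=f$ and $w$ equal to the image of $v$ in $W$. As $v$ and $\tilde L(w,fy)$ have the same image $w$, there is exactly one $n\in N$ with $n\,\tilde L(w,fy)=v$. Hence $\Gamma*x=\Lambda x$ for every $x\in X$. If $\gamma*x=x$ with $x=(y,z)$, then $\Omega(\gamma,y)=1=\Omega(1,y)$ because $\Lambda$ acts freely, so $\gamma=1$ by injectivity. Thus $\Gamma$ acts freely.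

So $\Gamma$ and $\Lambda$ have free pmp actions on $X$ with the same orbits: they are orbit equivalent, and by Lemma 3.2 they are measure equivalent. This is part 3 of the Theorem. In particular $\Lambda$ is an ME-subgroup of $\Gamma$. Since $\Gamma$ has (P) by Section 4 and $\Lambda$ does not by Section 8, the answers to (a) and (b) are both "no". $\blacksquare$
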